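\title{Finite ortholattices that embed into no lattice of bipartitions}

\begin{abstract}
The bipartitions of an $n$-element set $E$, that is, the transitive relations on $E$ whose complement in $E\times E$ is also transitive, form an ortholattice $\operatorname{Bip}(n)$. We show that not every finite ortholattice with at least two elements embeds into some $\operatorname{Bip}(n)$: the $12$-element ortholattice $\mathrm{MO}_2\times\mathbf 2$ does not, even when $E$ is allowed to be infinite. The obstruction is that every bipartition other than $\varnothing$ and $E\times E$ contains a pair that no join can create. We use it to determine all finite orthomodular lattices that embed into some $\operatorname{Bip}(n)$, and to give a $14$-element ortholattice with no homomorphism into any $\operatorname{Bip}(n)$.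
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{ortholattice} is a lattice with least element $0$, greatest element $1$, and an order-reversing involution $z\mapsto z^\perp$ such that $z\wedge z^\perp=0$ and $z\vee z^\perp=1$. An order-reversing involution exchanges joins and meets, so the De Morgan laws $(z\vee w)^\perp=z^\perp\wedge w^\perp$ and $(z\wedge w)^\perp=z^\perp\vee w^\perp$ hold. Elements $z,w$ are \emph{orthogonal}, written $z\perp w$, if $z\le w^\perp$; this relation is symmetric. A \emph{homomorphism} of ortholattices is a map that preserves $\wedge$, $\vee$ and ${}^\perp$; it then preserves $0=z\wedge z^\perp$ and $1=z\vee z^\perp$. An \emph{embedding} is a one-to-one homomorphism. Products of ortholattices carry the coordinatewise operations. We write $\mathbf 2=\{0,1\}$; every finite Boolean algebra is isomorphic to some $\mathbf 2^k$, the power set of a $k$-element set.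

Let $e\subseteq E\times E$ be a transitive relation on a set $E$. A subset $x\subseteq e$ is \emph{closed} if it is transitive, \emph{open} if $e\setminus x$ is transitive, and \emph{clopen} if it is both. For instance, if $e$ is the strict order on $[n]=\{1,\dots,n\}$, the set of inversions $\{(i,j): i<j,\ \sigma(i)>\sigma(j)\}$ of a permutation $\sigma$ is clopen. Intersections of transitive relations are transitive, so unions of open sets are open. Hence every $x\subseteq e$ has a transitive closure $\operatorname{cl}(x)$ and a largest open subset $\operatorname{int}(x)$. A set $x$ is \emph{regular closed} if $x=\operatorname{cl}(u)$ for some open $u$, equivalently if $x=\operatorname{cl}(\operatorname{int}(x))$. The regular closed subsets of $e$, ordered by inclusion, form an ortholattice $\operatorname{Reg}(e)$, the \emph{extended permutohedron} on $e$, with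
\[
0=\varnothing,\qquad 1=e,\qquad x\vee y=\operatorname{cl}(x\cup y),\qquad x^\perp=\operatorname{cl}(e\setminus x).
\]
We only need the full relation $e=E\times E$, for which this is verified in Section~\ref{sec:bip}. The ortholattice $\operatorname{Bip}(n)=\operatorname{Reg}([n]\times[n])$, for $n\ge1$, is the lattice of \emph{bipartitions} of $[n]$. The following question comes from the paper of Santocanale and Wehrung~\cite{SW}.

\medskip
\noindent\textbf{Question.} \emph{Does every finite ortholattice with at least two elements embed into $\operatorname{Bip}(n)$ for some positive integer $n$?}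
\medskip

The vocabulary is that of topology, but a union of two transitive relations need not be transitive, so joins are larger than unions and nothing forces $\operatorname{Bip}(n)$ to be Boolean. The first examples, worked out in Section~\ref{sec:bip}, suggest a positive answer. The lattices $\operatorname{Bip}(n)$ embed into one another as $n$ grows. They contain every finite Boolean algebra with at least two elements. They contain the nondistributive ortholattice
\[
\mathrm{MO}_2=\{0,1,p,p^\perp,q,q^\perp\},
\]
in which the four elements other than $0,1$ are pairwise incomparable. Already $\operatorname{Bip}(2)$ fails the \emph{orthomodular law}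
\begin{equation}\label{eq:om}
z\le w\ \Longrightarrow\ w=z\vee(w\wedge z^\perp),
\end{equation}
which defines the orthomodular lattices among ortholattices. So neither distributivity nor orthomodularity stands in the way. The answer is nevertheless negative.

\begin{theorem}\label{thm:main}
The $12$-element ortholattice $\mathrm{MO}_2\times\mathbf 2$ has no embedding into $\operatorname{Reg}(E\times E)$, for any set $E$, finite or infinite. In particular it embeds into no $\operatorname{Bip}(n)$.
\end{theorem}

The reason is an asymmetry between the top element and all others. When we pass from $x\cup y$ to $x\vee y$, the only pairs $(a,d)$ that are added are those whose reverse $(d,a)$ also lies in $x\vee y$. If $x\vee y=E\times E$ this is no restriction. But any other nonzero element $t$ contains a pair whose reverse is not in $t$, and for joins equal to $t$ this pair behaves like a point of a field of sets: it lies in the join only because it lies in one of the joined sets. A copy of $\mathrm{MO}_2$ below a proper element is incompatible with such a point. The same argument constrains all products.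

\begin{theorem}\label{thm:product}
Let $L_1,L_2$ be ortholattices with at least two elements each. If $L_1\times L_2$ embeds into $\operatorname{Reg}(E\times E)$ for some set $E$, then each $L_i$ has a homomorphism onto $\mathbf 2$.
\end{theorem}

For orthomodular lattices the question can be settled completely. The \emph{horizontal sum} of ortholattices $L_1,\dots,L_m$ (with $m\ge1$) is obtained from their disjoint union by identifying all the elements $0$ and all the elements $1$; order and orthocomplement are those of the summands, and elements other than $0,1$ of different summands have join $1$ and meet $0$. Each summand is a sub-ortholattice. For example, $\mathrm{MO}_2$ is the horizontal sum of two copies of $\mathbf 2^2$.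

\begin{theorem}\label{thm:oml}
A finite orthomodular lattice $L$ with more than two elements embeds into some $\operatorname{Bip}(n)$ if and only if $L$ is a horizontal sum of finite Boolean algebras, each with at least four elements, such that either at most one summand has more than four elements, or there are exactly two summands.
\end{theorem}

The two-element lattice is $\operatorname{Bip}(1)$ itself. Finally, $\mathrm{MO}_2\times\mathbf 2$ does embed into a product of lattices $\operatorname{Bip}(n)$ (Remark~\ref{rem:identity}), but a slightly larger example does not.

\begin{theorem}\label{thm:nohom}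
There is a $14$-element ortholattice with no homomorphism at all into any $\operatorname{Bip}(n)$. In particular it embeds into no product of lattices $\operatorname{Bip}(n_i)$.
\end{theorem}

Theorems~\ref{thm:main} and~\ref{thm:product} are proved in Section~\ref{sec:joins}. Section~\ref{sec:boolean} shows that a Boolean algebra with at least three atoms can be embedded in only two ways; with this, Sections~\ref{sec:necessity} and~\ref{sec:sufficiency} prove the two directions of Theorem~\ref{thm:oml}. Theorem~\ref{thm:nohom} is proved in Section~\ref{sec:nohom}.

\section{Bipartitions of a set}\label{sec:bip}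

From now on $E$ is a nonempty set and $e=E\times E$. (If $E=\varnothing$, then $\operatorname{Reg}(e)$ has one element, no ortholattice with two or more elements embeds into it, and Theorems~\ref{thm:main} and~\ref{thm:product} hold trivially.) We call elements of $e$ \emph{arcs}, and arcs $(a,a)$ \emph{loops}. For $u\subseteq e$, a \emph{$u$-path} from $a$ to $b$ is a sequence $a=c_0,c_1,\dots,c_m=b$ with $m\ge1$ and all $(c_{i-1},c_i)\in u$; the closure $\operatorname{cl}(u)$ consists of the arcs $(a,b)$ for which such a path exists. Written in contrapositive form, the transitivity of $e\setminus u$ says that $u$ is open if and only if it is \emph{cotransitive}: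
\[
(a,c)\in u\ \Longrightarrow\ (a,b)\in u\ \text{ or }\ (b,c)\in u,\qquad\text{for every } b\in E .
\]
We refer to this as cotransitivity for $(a,c)$ \emph{via} $b$. That $b$ may be any point of $E$ is what is special about the full relation.

\begin{lemma}\label{lem:clopen}
The regular closed subsets of $e=E\times E$ are exactly the clopen ones.
\end{lemma}

\begin{proof}
A clopen set $x$ is open and equals $\operatorname{cl}(x)$, so it is regular closed. Conversely, let $u$ be open; we show that $\operatorname{cl}(u)$ is cotransitive. Let $(a,c)\in\operatorname{cl}(u)$ and $b\in E$, and take a $u$-path $a=c_0,c_1,\dots,c_m=c$. Cotransitivity for $(a,c_1)$ via $b$ gives $(a,b)\in u$ or $(b,c_1)\in u$. In the second case $b,c_1,\dots,c_m$ is a $u$-path, so $(b,c)\in\operatorname{cl}(u)$.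
\end{proof}

We call the clopen subsets of $e$ \emph{bipartitions} of $E$: a clopen $x$ splits $e$ into the two transitive relations $x$ and $e\setminus x$. The ortholattice structure can now be read off. Complementation in $e$ is an order-reversing involution on clopen sets, and it agrees with $x\mapsto \operatorname{cl}(e\setminus x)$. If $x_1,\dots,x_k$ are clopen, their union is open, so its closure is clopen by Lemma~\ref{lem:clopen} and is the least clopen set containing all $x_i$. Meets exist by the involution. Finally $x\vee x^\perp=\operatorname{cl}(e)=e$ and $x\wedge x^\perp\subseteq x\cap x^\perp=\varnothing$. To summarize,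
\begin{equation}\label{eq:ops}
x^\perp=e\setminus x,\qquad x_1\vee\dots\vee x_k=\operatorname{cl}(x_1\cup\dots\cup x_k),\qquad x\perp y\iff x\cap y=\varnothing .
\end{equation}

Bipartitions have a concrete normal form: a chain of blocks, some of them marked.

\begin{lemma}\label{lem:normal}
A set $x\subseteq e$ is clopen if and only if there are a chain $\Gamma$, a surjection $\rho\colon E\to\Gamma$ and a subset $U\subseteq\Gamma$ with
\begin{equation}\label{eq:normal}
x=\{(a,b):\ \rho(a)<\rho(b)\ \text{ or }\ \rho(a)=\rho(b)\in U\}.
\end{equation}
In that case $x^\perp$ is given by the same $\rho$, the reverse order on $\Gamma$, and $\Gamma\setminus U$.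
\end{lemma}

\begin{proof}
Let $x$ be given by~\eqref{eq:normal} and let $(a,b),(b,c)\in x$. Then $\rho(a)\le\rho(b)\le\rho(c)$, so either $\rho(a)<\rho(c)$, or the three values are equal and lie in $U$. Thus $x$ is transitive. The complement consists of the arcs with $\rho(a)>\rho(b)$ or $\rho(a)=\rho(b)\notin U$; it has the same form, so it is transitive too.

Conversely, let $x$ be clopen. Write $a\prec b$ if $(a,b)\in x$ and $(b,a)\in x^\perp$, and $a\sim b$ if $(a,b)$ and $(b,a)$ lie both in $x$ or both in $x^\perp$. For all $a,b$, exactly one of $a\prec b$, $b\prec a$, $a\sim b$ holds, and $\prec$ is transitive because $x$ and $x^\perp$ are. If $a\sim b$, transitivity puts the loops $(a,a)$ and $(b,b)$ in the same one of the sets $x,x^\perp$ as $(a,b)$ and $(b,a)$. So if $a\sim b\sim c$, the arcs $(a,b),(b,a),(b,c),(c,b)$ all lie in the set that contains $(b,b)$, and then so do $(a,c)$ and $(c,a)$. Hence $\sim$ is an equivalence relation. Let $a\preceq b$ mean that $a\prec b$ or $a\sim b$. This relation is transitive: suppose $a\preceq b\preceq c$ but $c\prec a$. If $a\prec b$ then $c\prec b$, and if $b\prec c$ then $b\prec a$, both impossible; so $a\sim b\sim c$, which contradicts $c\prec a$.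 Therefore $\preceq$ induces a total order on $\Gamma=E/{\sim}$. Let $\rho$ be the quotient map and $U$ the set of classes whose loops lie in $x$. Then~\eqref{eq:normal} holds.
\end{proof}

The fibers of $\rho$ are the \emph{blocks} of $x$, and a block is \emph{marked} if it lies over $U$. Thus $x$ contains all arcs that go forward from one block to a later one, all arcs inside marked blocks, and nothing else. Passing to $x^\perp$ reverses the order of the blocks and exchanges marked with unmarked. A single block gives $x=\varnothing$ or $x=e$; these are the only symmetric bipartitions.

\begin{example}[$n\le 2$]\label{ex:small}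
For $n=1$ there is one block, so $\operatorname{Bip}(1)\cong\mathbf 2$. For $n=2$ write $ij$ for the arc $(i,j)$. Besides $\varnothing$ and $e$ there are two orders of the blocks $\{1\},\{2\}$ and four markings, so $\operatorname{Bip}(2)$ has ten elements; the eight proper ones consist of exactly one of the arcs $12$, $21$ and any set of loops. Let $a=\{12\}$ and $b=\{12,11,22\}$, so that $a<b$ and $b^\perp=\{21\}<a^\perp=\{21,11,22\}$. Since $a\vee b^\perp=\operatorname{cl}\{12,21\}=e$, each of $a,b$ has join $e$ with each of $a^\perp,b^\perp$, and by De Morgan meet $\varnothing$. So $\{\varnothing,a,b,b^\perp,a^\perp,e\}$ is a sub-ortholattice, the \emph{hexagon}. It is not orthomodular, since $a\vee(b\wedge a^\perp)=a\ne b$. Note also that $b\wedge a^\perp=\varnothing$ although $b\cap a^\perp\neq\varnothing$: orthogonality means disjointness, but meet $\varnothing$ does not.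
\end{example}

\begin{example}[Targets and sources]\label{ex:target}
For $S\subseteq E$, the set $E\times S$ of arcs with target in $S$ is transitive, and so is its complement $E\times(E\setminus S)$. The map $S\mapsto E\times S$ preserves complements and unions, and these unions are already closed, so by~\eqref{eq:ops} it is an embedding of the power set of $E$ into $\operatorname{Reg}(e)$. The same holds for $S\mapsto S\times E$. In particular $\mathbf 2^k$ embeds into $\operatorname{Bip}(k)$.
\end{example}

\begin{example}[$\mathrm{MO}_2$ in $\operatorname{Bip}(4)$]\label{ex:mo2}
Let $E=[2]\times[2]$. Let $x_i$ be the set of arcs whose target has first coordinate $i$, and $y_j$ the set of arcs whose source has second coordinate $j$. By Example~\ref{ex:target} these are bipartitions with $x_2=x_1^\perp$ and $y_2=y_1^\perp$. For any $a,b\in E$, the path $a,(i,j),b$ has its first arc in $x_i$ and its second in $y_j$, so $x_i\vee y_j=e$, and $x_i\wedge y_j=\varnothing$ by De Morgan. Hence $\{\varnothing,x_1,x_2,y_1,y_2,e\}$ is a copy of $\mathrm{MO}_2$.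
\end{example}

\begin{example}[The family increases]\label{ex:pullback}
Let $\varphi\colon E'\to E$ be onto, and put $\varphi^*(x)=\{(a,b):(\varphi(a),\varphi(b))\in x\}$. The map $\varphi^*$ is one-to-one and preserves transitivity, complements and unions. It commutes with $\operatorname{cl}$, because paths in $E'$ project to paths in $E$, and a path from $\varphi(a)$ to $\varphi(b)$ lifts to one from $a$ to $b$ by choosing preimages of the inner points. So $\operatorname{Bip}(m)$ embeds into $\operatorname{Bip}(n)$ whenever $m\le n$.
\end{example}

\section{Joins below the top element}\label{sec:joins}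

Which arcs does a join add to a union? A union of bipartitions is open, so the question is what $\operatorname{cl}(u)\setminus u$ looks like for open $u$.

\begin{lemma}\label{lem:key}
Let $u\subseteq e$ be open. If $(a,d)\in\operatorname{cl}(u)$ and $(d,a)\notin\operatorname{cl}(u)$, then $(a,d)\in u$.
\end{lemma}

The idea is to shorten a path from $a$ to $d$ by applying cotransitivity to its first arc via $d$. This yields either the arc $(a,d)$ itself or a backward arc that closes a cycle through $d$. If such cycles exist, we apply cotransitivity to one of them instead.

\begin{proof}
Put $t=\operatorname{cl}(u)$.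

Suppose first that $(d,d)\notin t$, and take a $u$-path $a=c_0,c_1,\dots,c_m=d$. Then $(d,c_1)\notin t$: for $m=1$ this is the assumption $(d,d)\notin t$, and for $m\ge2$ we have $(c_1,d)\in t$, so $(d,c_1)\in t$ would give $(d,d)\in t$. Cotransitivity for $(a,c_1)\in u$ via $d$ gives $(a,d)\in u$ or $(d,c_1)\in u\subseteq t$, and the second is excluded.

Suppose now that $(d,d)\in t$, and take a $u$-path $d=c_0,\dots,c_{m-1},c_m=d$. Then $(d,c_{m-1})\in t$: for $m=1$ this is the assumption $(d,d)\in t$, and for $m\ge2$ it is witnessed by the initial part of the path. Hence $(c_{m-1},a)\notin t$, since otherwise $(d,a)\in t$. Cotransitivity for $(c_{m-1},d)\in u$ via $a$ gives $(c_{m-1},a)\in u\subseteq t$ or $(a,d)\in u$, and the first is excluded.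
\end{proof}

\begin{proposition}\label{prop:point}
Let $t\in\operatorname{Reg}(e)$ with $\varnothing\ne t\ne e$. There is an arc $\pi\in t$ such that, whenever $x_1,\dots,x_k\in\operatorname{Reg}(e)$ satisfy $x_1\vee\dots\vee x_k=t$, we have $\pi\in x_1\cup\dots\cup x_k$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:normal}, $t$ has at least two blocks. Let $\pi=(a,d)$ with $a$ in an earlier block than $d$; then $(a,d)\in t$ and $(d,a)\notin t$. Apply Lemma~\ref{lem:key} to the open set $u=x_1\cup\dots\cup x_k$, whose closure is $t$.
\end{proof}

The smallest application is the answer to the Question. The factor $\mathbf 2$ serves only to place a copy of $\mathrm{MO}_2$ below the proper element $(1,0)$, while keeping $(p,0)$ orthogonal to $(p^\perp,0)$ and $(q,0)$ orthogonal to $(q^\perp,0)$.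

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose $f\colon\mathrm{MO}_2\times\mathbf 2\to\operatorname{Reg}(e)$ is an embedding, and put
\[
t=f(1,0),\quad x=f(p,0),\quad x'=f(p^\perp,0),\quad y=f(q,0),\quad y'=f(q^\perp,0).
\]
As $f$ is one-to-one and preserves $0$ and $1$, we have $\varnothing\neq t\neq e$. In $\mathrm{MO}_2$ each of $p,p^\perp$ has join $1$ with each of $q,q^\perp$, so
\[
x\vee y=x\vee y'=x'\vee y=x'\vee y'=t .
\]
Since $(p^\perp,0)\le(p^\perp,1)=(p,0)^\perp$, the sets $x$ and $x'$ are orthogonal, hence disjoint by~\eqref{eq:ops}; so are $y$ and $y'$, for the same reason. Take $\pi$ as in Proposition~\ref{prop:point}. One of the disjoint sets $x,x'$, call it $\tilde x$, does not contain $\pi$. From $\tilde x\vee y=t=\tilde x\vee y'$ we get $\pi\in y$ and $\pi\in y'$, which contradicts $y\cap y'=\varnothing$.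
\end{proof}

The same four joins are harmless when $t=e$, as Example~\ref{ex:mo2} shows; so Proposition~\ref{prop:point} fails for $t=e$.

The proof used two features of the interval below $t$: it has its own orthocomplementation, and complementary elements are orthogonal in the whole lattice. Under these assumptions, membership of $\pi$ defines a two-valued homomorphism.

\begin{corollary}\label{cor:hom}
Let $f\colon L\to\operatorname{Reg}(e)$ be an embedding of an ortholattice and let $t\in L\setminus\{0,1\}$. Suppose that the interval $[0,t]$ has an orthocomplementation $z\mapsto z'$ with $z'\le z^\perp$ for all $z\le t$. Then the ortholattice $([0,t],{}')$ has a homomorphism onto $\mathbf 2$.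
\end{corollary}

\begin{proof}
Take $\pi$ for $f(t)$ from Proposition~\ref{prop:point} and let $\beta=\{z\le t:\pi\in f(z)\}$. We show that the indicator function of $\beta$ is a homomorphism. For $z\le t$, the equality $z\vee z'=t$ gives $\pi\in f(z)\cup f(z')$, and $z'\le z^\perp$ gives $f(z)\cap f(z')=\varnothing$. So exactly one of $z,z'$ lies in $\beta$, and complements are preserved. If $z$ or $w$ lies in $\beta$, then $z\vee w\in\beta$, because $f$ is order-preserving. Conversely, if $z\vee w\in\beta$, then $(z\vee w)'\notin\beta$, and $z\vee w\vee(z\vee w)'=t$ forces $\pi\in f(z)\cup f(w)$. So joins are preserved, and meets follow by De Morgan. The map is onto since $t\in\beta$ and $0\notin\beta$.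
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:product}]
Let $t=(1,0)\in L_1\times L_2$. Then $t\ne0$ because $|L_1|\ge2$, and $t\neq1$ because $|L_2|\ge2$. The interval $[0,t]$ with $(z,0)'=(z^\perp,0)$ is isomorphic to $L_1$, and $(z^\perp,0)\le(z^\perp,1)=(z,0)^\perp$. Corollary~\ref{cor:hom} gives a homomorphism of $L_1$ onto $\mathbf 2$. For $L_2$ use $t=(0,1)$.
\end{proof}

A homomorphism $\mathrm{MO}_2\to\mathbf 2$ would send one of $p,p^\perp$ and one of $q,q^\perp$ to $1$, and hence their meet $0$ to $1$; so there is none. Theorem~\ref{thm:product} therefore contains Theorem~\ref{thm:main}, and by Example~\ref{ex:mo2} it fails if a one-element factor is allowed.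

\section{Boolean subalgebras with at least three atoms}\label{sec:boolean}

Every bipartition $x\ne\varnothing,e$ generates a copy $\{\varnothing,x,x^\perp,e\}$ of $\mathbf 2^2$, so four-element Boolean subalgebras are as varied as bipartitions. From three atoms on, only the embeddings of Example~\ref{ex:target} survive.

\begin{lemma}\label{lem:rigid}
Let $g\colon\mathbf 2^k\to\operatorname{Reg}(e)$ be an embedding with $k\ge3$. There is a partition $(P_p)$ of $E$ into nonempty sets, indexed by the atoms $p$ of $\mathbf 2^k$, such that either $g(p)=E\times P_p$ for all $p$ (\emph{target type}), or $g(p)=P_p\times E$ for all $p$ (\emph{source type}).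
\end{lemma}

\begin{proof}
\emph{The case $k=3$.} Call the atoms $1,2,3$. Their images are nonempty and pairwise disjoint, so we may regard them as colors: let $\chi(a,b)=r$ if $(a,b)\in g(r)$, and $\chi(a,b)=\ast$ (\emph{uncolored}) if $(a,b)$ lies in no $g(r)$. Each of the three colors occurs. We must show that $\chi(a,b)$ is never $\ast$ and depends only on $b$ or only on $a$. The difficulty is the uncolored arcs: we know that the three images have join $e$, not that they have union $e$. Two facts are available. The first is cotransitivity of $g(r)$; the second is the equality $g(q)^\perp=g(r)\vee g(s)=\operatorname{cl}(g(r)\cup g(s))$ for $\{q,r,s\}=\{1,2,3\}$.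
\begin{itemize}
\item[(F1)] If $\chi(a,c)=r\in\{1,2,3\}$, then $r\in\{\chi(a,b),\chi(b,c)\}$ for every $b$.
\item[(F2)] If $q\in\{1,2,3\}$ and $\chi(a,b)\ne q$, then there is a path from $a$ to $b$ all of whose arcs have colors in $\{1,2,3\}\setminus\{q\}$. In particular, some arc leaving $a$ and some arc entering $b$ have such colors.
\end{itemize}
Both facts are invariant under permutations of the colors. We look at the coloring from one point $v\in E$. Let $T_r=\{b:\chi(v,b)=r\}$ for $r\in\{1,2,3,\ast\}$; these four sets partition $E$. Let $\operatorname{Out}(v)$ be the set of $r\in\{1,2,3\}$ with $T_r\ne\varnothing$. Applying (F1) to $(v,b)$ via $a$ gives: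
\begin{itemize}
\item[(F3)] If $r\in\{1,2,3\}$, $b\in T_r$ and $a\notin T_r$, then $\chi(a,b)=r$.
\end{itemize}
We distinguish cases by the size of $\operatorname{Out}(v)$.

\emph{Size at most $1$.} The loop $(v,v)$ fails to have some color $q$, so $\operatorname{Out}(v)\neq\varnothing$ by (F2). If $\operatorname{Out}(v)=\{q\}$, then every arc leaving $v$ has color $q$, since otherwise (F2) would produce an arc leaving $v$ with one of the other two colors.

\emph{Size $2$ is impossible.} Suppose $\operatorname{Out}(v)=\{1,2\}$, so that $T_1,T_2\ne\varnothing$ and $T_3=\varnothing$. We locate the arcs of color $3$ and show first that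
\begin{equation}\label{eq:three}
\chi(a,b)=3\ \Longrightarrow\ b\in T_\ast .
\end{equation}
Indeed, if $b\in T_1$, then $a\in T_1$ by (F3); for $c\in T_2$, (F3) gives $\chi(a,c)=2$ and $\chi(c,b)=1$, which contradicts (F1) for $(a,b)$ via $c$. The case $b\in T_2$ is excluded by exchanging the colors $1$ and $2$.

Choose an arc $(a,b)$ of color $3$. No arc leaving $v$ has color $3$, so (F1) via $v$ gives $\chi(a,v)=3$. For $c\in T_1\cup T_2$ we have $\chi(a,c)\neq3$ by~\eqref{eq:three}, so (F1) for $(a,v)$ via $c$ gives
\begin{equation}\label{eq:back}
\chi(c,v)=3\qquad\text{for all }c\in T_1\cup T_2 .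
\end{equation}
As $\chi(v,v)\neq 3$, (F2) gives an arc $(u,v)$ of color $1$ or $2$; exchanging these two colors if necessary, let $\chi(u,v)=1$. By~\eqref{eq:back}, $u\notin T_2$. Take $c\in T_2$. Then $\chi(u,c)=2$ by (F3) and $\chi(c,v)=3$ by~\eqref{eq:back}, which contradicts (F1) for $(u,v)$ via $c$.

\emph{Size $3$ gives target type.} Suppose $T_1,T_2,T_3\neq\varnothing$. We claim that for each color $r$, every arc entering a point $b\in T_r$ has color $r$. By symmetry let $r=1$. Arcs $(a,b)$ with $a\notin T_1$ have color $1$ by (F3). Let $a\in T_1$ and suppose $\chi(a,b)=s\ne\ast$. For $c\in T_2$, (F3) gives $\chi(a,c)=2$ and $\chi(c,b)=1$, so $s\in\{2,1\}$ by (F1); taking $c\in T_3$ gives $s\in\{3,1\}$. Hence $s=1$. So no arc entering $b$ has color $2$ or $3$, and then (F2) with $q=1$ shows that no arc entering $b$ is uncolored. This proves the claim.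

Next, $T_\ast=\varnothing$. Suppose $b\in T_\ast$. Since $\chi(v,b)=\ast$, (F2) applies for every $q$, so the arcs entering $b$ show at least two colors: there are arcs $(u,b)$ and $(u',b)$ with distinct colors $r$ and $s$. Let $q$ be the third color and $c\in T_q$. By the claim $\chi(u,c)=\chi(u',c)=q$, so (F1) via $c$ gives both $\chi(c,b)=r$ and $\chi(c,b)=s$, a contradiction. Thus $T_1,T_2,T_3$ partition $E$, and $g(r)=E\times T_r$ by the claim.

If no $v$ has $|\operatorname{Out}(v)|=3$, then $|\operatorname{Out}(v)|=1$ for all $v$, so $\chi(a,b)$ is a color that depends only on $a$. Then $g(r)=P_r\times E$ with $P_r=\{a:\operatorname{Out}(a)=\{r\}\}$; these sets partition $E$, and they are nonempty because every color occurs. This is source type.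

\emph{General $k$.} Let $p\ne q$ be atoms. As $k\ge3$, the elements $p,q,(p\vee q)^\perp$ are the atoms of a subalgebra isomorphic to $\mathbf 2^3$. So $g(p)$ and $g(q)$ are both of the form $E\times P$ or both of the form $P\times E$, with $\varnothing\ne P\ne E$. No set has both forms, because the projection of $E\times P$ to the first coordinate is $E$ and that of $P'\times E$ is $P'\neq E$. Hence all $g(p)$ have the same form, say $g(p)=E\times P_p$. The sets $P_p$ are disjoint because the $g(p)$ are, and they cover $E$ because $e=\bigvee_p g(p)=E\times\bigcup_pP_p$ by Example~\ref{ex:target}. The form $P_p\times E$ is treated in the same way.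
\end{proof}

\section{Orthomodular lattices that embed: necessity}\label{sec:necessity}

Orthomodularity enters through two standard consequences of~\eqref{eq:om}. The second says that Corollary~\ref{cor:hom} applies to every proper interval $[0,t]$.

\begin{lemma}\label{lem:om}
Let $L$ be an orthomodular lattice.
\begin{itemize}
\item[(a)] If $z\le w$ and $w\wedge z^\perp=0$, then $z=w$.
\item[(b)] For $t\in L$, the map $z\mapsto z'=z^\perp\wedge t$ is an orthocomplementation of $[0,t]$, and $z'\le z^\perp$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) is immediate from~\eqref{eq:om}. In (b), the map reverses order, $z\wedge z'=0$, and $z\vee z'=t$ is~\eqref{eq:om} for $z\le t$. Applying~\eqref{eq:om} to $t^\perp\le z^\perp$ gives $z^\perp=t^\perp\vee(z^\perp\wedge t)=t^\perp\vee z'$, and taking complements gives $z=t\wedge (z')^\perp=z''$.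
\end{proof}

In $\mathrm{MO}_2\times\mathbf 2$, the atoms $(p,0)$ and $(q,0)$ are not orthogonal and lie below the proper element $(1,0)$. The next lemma shows that this configuration is always fatal.

\begin{lemma}\label{lem:atoms}
Let $L$ be a finite orthomodular lattice that embeds into $\operatorname{Reg}(e)$, and let $t\in L$, $t<1$. Then any two distinct atoms below $t$ are orthogonal.
\end{lemma}

\begin{proof}
Suppose not, and let $t<1$ be minimal among the elements that lie above two distinct nonorthogonal atoms; then $t\ne0$. By Lemma~\ref{lem:om}(b) and Corollary~\ref{cor:hom} there is a homomorphism of $([0,t],{}')$ onto $\mathbf 2$. The preimage $\beta$ of $1$ is finite and closed under meets, so it has a least element $m$, and $m\neq0$. For each $z\le t$, one of $z,z'$ lies in $\beta$, so $z\ge m$ or $z'\ge m$; that is,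
\[
z\ge m\quad\text{or}\quad z\le m' .
\]
An atom below $m$ is not below $m'$, as $m\wedge m'=0$, so it is above $m$; hence $m$ is an atom. Every other atom below $t$ is not above $m$, so it is below $m'\le m^\perp$ and is orthogonal to $m$. Since $m\ne0$, we have $m'<t$, and distinct atoms below $m'$ are orthogonal by minimality of $t$. So any two distinct atoms below $t$ are orthogonal, a contradiction.
\end{proof}

\begin{proposition}\label{prop:hsum}
Let $L$ be a finite orthomodular lattice with more than two elements that embeds into $\operatorname{Reg}(e)$. Then $L$ is a horizontal sum of finite Boolean algebras, each with at least four elements.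
\end{proposition}

\begin{proof}
The summands will be generated by the maximal sets of pairwise orthogonal atoms. On the atoms of $L$, the relation ``$p=q$ or $p\perp q$'' is reflexive and symmetric. It is transitive: if $p\perp q\perp r$ and $p\ne r$, then $p,r\le q^\perp<1$, so $p\perp r$ by Lemma~\ref{lem:atoms}. Let $A_1,\dots,A_m$ be its classes. By Lemma~\ref{lem:atoms}, the atoms below an element $z<1$ lie in a single class.

\emph{Every $z\in L$ is the join $s$ of the atoms below it.} If $s<z$, then $z\wedge s^\perp\ne0$ by Lemma~\ref{lem:om}(a). An atom below $z\wedge s^\perp$ is below $z$, hence below $s$, hence below $s\wedge s^\perp=0$, which is absurd.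

\emph{$\bigvee A_i=1$.} Otherwise there is an atom $r\le(\bigvee A_i)^\perp$. It is orthogonal to every element of $A_i$, so $r\in A_i$, and $r\le\bigvee A_i\wedge(\bigvee A_i)^\perp=0$, which is absurd. It follows that $|A_i|\ge2$, for if $1$ were an atom, $L$ would have two elements.

\emph{The map $S\mapsto\bigvee S$ embeds the power set of $A_i$ into $L$.} It preserves joins. For $S\subseteq A_i$ let $z=\bigvee(A_i\setminus S)$ and $w=(\bigvee S)^\perp=\bigwedge_{s\in S}s^\perp$. Each atom of $A_i\setminus S$ is orthogonal to each $s\in S$, so $z\le w$; and $w\wedge z^\perp=(\bigvee A_i)^\perp=0$. By Lemma~\ref{lem:om}(a), $z=w$. So complements are preserved, and meets by De Morgan. If $p\in S\setminus S'$, then $p\le(\bigvee S')^\perp$, so $p\not\le\bigvee S'$ while $p\le\bigvee S$; the map is one-to-one.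

Let $B_i$ be the image, a Boolean sub-ortholattice with $2^{|A_i|}\ge4$ elements. An element $0<z<1$ is the join of atoms from a single class, so $L=\bigcup_iB_i$. If $z\in B_i\setminus\{0,1\}$ and $w\in B_j\setminus\{0,1\}$ with $i\ne j$, then $z\vee w$ lies above atoms of two classes, so $z\vee w=1$; applying this to $z^\perp,w^\perp$ gives $z\wedge w=0$. In particular $z$ and $w$ are distinct and incomparable, and $L$ is the horizontal sum of the $B_i$.
\end{proof}

Orthomodularity cannot be dropped here. A horizontal sum of orthomodular lattices is orthomodular, since comparable elements lie in a common summand; so the hexagon of Example~\ref{ex:small} embeds into $\operatorname{Bip}(2)$ without being a horizontal sum of Boolean algebras.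

It remains to decide how many large summands there can be. Lemma~\ref{lem:rigid} offers two types, and each can be used only once.

\begin{proposition}\label{prop:summands}
Let $L$ be a horizontal sum of finite Boolean algebras, each with at least four elements, and suppose $L$ embeds into $\operatorname{Bip}(n)$. Then either at most one summand has more than four elements, or there are exactly two summands.
\end{proposition}

\begin{proof}
Let $f\colon L\to\operatorname{Bip}(n)$ be an embedding and $E=[n]$. Call a summand \emph{large} if it has more than four elements, that is, at least three atoms. By Lemma~\ref{lem:rigid}, $f$ is of target or source type on each large summand.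

\emph{Distinct large summands have distinct types.} Suppose two of them are of target type. Let $E\times P$ be the image of an atom of the first and $E\times Q_1$, $E\times Q_2$ the images of two distinct atoms of the second, so $Q_1\cap Q_2=\varnothing$. Atoms of different summands have join $1$, so $E\times(P\cup Q_i)=e$ for $i=1,2$ by Example~\ref{ex:target}. Then $E\setminus P\subseteq Q_1\cap Q_2=\varnothing$, so the atom has image $e$, a contradiction. For source type, exchange the two coordinates.

Hence if there is more than one large summand, there are exactly two, one of each type. Then there are disjoint sets $P_1,P_2$ and disjoint sets $Q_1,Q_2$ such that $E\times P_1,E\times P_2$ are images of atoms of one summand and $Q_1\times E$, $Q_2\times E$ are images of atoms of the other. Suppose that there is a third summand, and let $u$ be the image of one of its elements other than $0,1$. Then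
\[
u\vee(E\times P_i)=e=u^\perp\vee(Q_i\times E)\qquad(i=1,2).
\]
As $E$ is finite, $u$ has a first block $K$ in the sense of Lemma~\ref{lem:normal}; it is the last block of $u^\perp$, with the opposite marking. Let $b\in K$. If $K$ is unmarked for $u$, no arc of $u$ enters $b$. The last arc of a $(u\cup(E\times P_i))$-path from $b$ to $b$ then lies in $E\times P_i$, so $b\in P_1\cap P_2=\varnothing$. If $K$ is marked for $u$, it is an unmarked last block of $u^\perp$, and no arc of $u^\perp$ leaves $b$. The first arc of a $(u^\perp\cup(Q_i\times E))$-path from $b$ to $b$ then lies in $Q_i\times E$, so $b\in Q_1\cap Q_2=\varnothing$. Both cases are contradictory, so there is no third summand.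
\end{proof}

Propositions~\ref{prop:hsum} and~\ref{prop:summands} prove the ``only if'' part of Theorem~\ref{thm:oml}. The finiteness of $E$ was used only once, for the existence of the first block $K$.

\section{Orthomodular lattices that embed: constructions}\label{sec:sufficiency}

To embed a horizontal sum it suffices to embed the summands and to check joins of atoms.

\begin{lemma}\label{lem:glue}
Let $f_i\colon B_i\to\operatorname{Reg}(e)$ be embeddings of finitely many finite Boolean algebras such that $f_i(p)\vee f_j(q)=e$ whenever $i\ne j$, $p$ is an atom of $B_i$ and $q$ is an atom of $B_j$. Then the $f_i$ together define an embedding of the horizontal sum of the $B_i$.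
\end{lemma}

\begin{proof}
Let $z\in B_i\setminus\{0,1\}$ and $w\in B_j\setminus\{0,1\}$ with $i\ne j$. Both lie above atoms, so $f_i(z)\vee f_j(w)=e$. The same holds for $z^\perp,w^\perp$, so $f_i(z)\wedge f_j(w)=\varnothing$ by De Morgan. Also $f_i(z)\neq f_j(w)$, since otherwise their join would be $f_i(z)\ne e$. All other requirements concern one summand at a time.
\end{proof}

A lattice $L$ as in Theorem~\ref{thm:oml} falls under one of three cases: one summand $\mathbf 2^k$; two summands $\mathbf 2^k,\mathbf 2^l$; or a summand $\mathbf 2^k$ with $k\ge2$ and $r\ge1$ further summands $\mathbf 2^2$ (if all summands have four elements, take $k=2$). The first case is Example~\ref{ex:target}.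

\subsection*{Two summands $\mathbf 2^k$ and $\mathbf 2^l$}
As in Example~\ref{ex:mo2}, we give one summand target type and the other source type. Let $E=[k]\times[l]$, and for $S\subseteq[k]$, $R\subseteq[l]$ put
\[
f_1(S)=E\times(S\times[l]),\qquad f_2(R)=([k]\times R)\times E .
\]
These are embeddings, being composites of Boolean embeddings into the power set of $E$ with the embeddings of Example~\ref{ex:target}. For $a,b\in E$ the path $a,(i,j),b$ has its first arc in $f_1(\{i\})$ and its second in $f_2(\{j\})$, so $f_1(\{i\})\vee f_2(\{j\})=e$. By Lemma~\ref{lem:glue} the horizontal sum embeds into $\operatorname{Bip}(kl)$. For instance, the horizontal sum of two copies of $\mathbf 2^3$ embeds into $\operatorname{Bip}(9)$, whereas by Proposition~\ref{prop:summands} adding a third summand $\mathbf 2^2$ gives a lattice that embeds into no $\operatorname{Bip}(n)$.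

\subsection*{One summand $\mathbf 2^k$ and $r$ summands $\mathbf 2^2$}
We give $\mathbf 2^k$ target type, with atoms mapped to $E\times P_1,\dots,E\times P_k$, and look for bipartitions $u_1,\dots,u_r$ that generate the small summands. The proof of Proposition~\ref{prop:summands} tells us their shape. The first block of $u_i$ must be marked, and so must the first block of $u_i^\perp$. Moreover the first block can be entered from outside only by an arc of $E\times P_s$, so it must meet every $P_s$. This dictates a marked first block $C_i$ and an unmarked last block $D_i$, each meeting every $P_s$. The blocks in between are free, and we use them to obtain the joins between different small summands.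

Let $E$ be the disjoint union of sets $C_1,D_1,\dots,C_r,D_r$, each with $k$ elements, one of each color $1,\dots,k$; so $|E|=2rk$. Let $P_s$ be the set of elements of color $s$, and put $f_0(S)=E\times\bigcup_{s\in S}P_s$ for $S\subseteq[k]$; this is an embedding of $\mathbf 2^k$. For each $i$ let $M_i=E\setminus(C_i\cup D_i)$, and choose a total order on $M_i$ such that
\begin{equation}\label{eq:interleave}
\begin{array}{l}
\text{for each } j\ne i,\ \text{some element of } C_j \text{ precedes some element of } D_j,\\
\text{and some element of } D_j \text{ precedes some element of } C_j .
\end{array}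
\end{equation}
For example, list for each $j\neq i$ in turn one element of $C_j$, one of $D_j$, the remaining elements of $C_j$ (there is at least one, as $k\ge2$), and the remaining elements of $D_j$. Let $u_i$ be the bipartition whose blocks are, in this order: $C_i$, marked; the singletons of $M_i$ in the chosen order, unmarked; $D_i$, unmarked. It has at least two blocks, so $u_i\neq\varnothing,e$, and we let $f_i$ map $\mathbf 2^2$ isomorphically onto $\{\varnothing,u_i,u_i^\perp,e\}$.

For $u\in\{u_i,u_i^\perp\}$ let $F_u$ and $G_u$ be the first and last blocks of $u$; thus $(F_u,G_u)=(C_i,D_i)$ for $u=u_i$ and $(F_u,G_u)=(D_i,C_i)$ for $u=u_i^\perp$. In both cases $F_u$ is marked, so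
\begin{equation}\label{eq:FG}
F_u\times E\subseteq u,\qquad (E\setminus G_u)\times G_u\subseteq u .
\end{equation}
We verify the hypothesis of Lemma~\ref{lem:glue}.

\emph{$u\vee(E\times P_s)=e$ for $u\in\{u_i,u_i^\perp\}$.} Let $c$ be the element of color $s$ in $F_u$. For all $a,b\in E$ we have $(a,c)\in E\times P_s$ and, by~\eqref{eq:FG}, $(c,b)\in u$.

\emph{$u\vee v=e$ for $u\in\{u_i,u_i^\perp\}$, $v\in\{u_j,u_j^\perp\}$, $i\ne j$.} By~\eqref{eq:FG}, last blocks are easy to enter and first blocks are easy to leave; what is needed is one arc from a last block back to a first block. On distinct elements of $M_i\supseteq F_v\cup G_v$, the relation $u$ is the chosen total order or its reverse, and $\{F_v,G_v\}=\{C_j,D_j\}$. So~\eqref{eq:interleave} provides $g\in G_v$ and $h\in F_v$ with $(g,h)\in u$. Let $a,b\in E$. If $a\notin G_v$, then $(a,g)\in v$ by~\eqref{eq:FG}. If $a\in G_v$, take any $c\in G_u$; since $G_u\cap G_v=\varnothing$, \eqref{eq:FG} gives $(a,c)\in u$ and $(c,g)\in v$. In both cases there is a $(u\cup v)$-path from $a$ to $g$, and it continues with $(g,h)\in u$ and $(h,b)\in v$. Hence $(a,b)\in\operatorname{cl}(u\cup v)$.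

By Lemma~\ref{lem:glue} the horizontal sum embeds into $\operatorname{Bip}(2rk)$. This completes the proof of Theorem~\ref{thm:oml}. \hfill$\square$

\section{An ortholattice with no homomorphism into any $\operatorname{Bip}(n)$}\label{sec:nohom}

The lattice $\mathrm{MO}_2\times\mathbf 2$ has homomorphisms into lattices of bipartitions, through its two projections. To remove them we add a horizontal summand, which forces every homomorphism with nontrivial target to be one-to-one.

\begin{proof}[Proof of Theorem~\ref{thm:nohom}]
Let $L$ be the horizontal sum of $\mathrm{MO}_2\times\mathbf 2$ and $\mathbf 2^2$; it has $12+4-2=14$ elements. It is orthomodular. Indeed, \eqref{eq:om} holds in any ortholattice when $z=0$, $z=w$ or $w=1$, and these are the only cases of $z\le w$ in $\mathrm{MO}_2$, $\mathbf 2$ and $\mathbf 2^2$; the law passes to products coordinatewise, and to horizontal sums as noted after Proposition~\ref{prop:hsum}.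

Let $\varphi$ be a homomorphism from $L$ to an ortholattice with $0\ne1$, and suppose that $\varphi$ is not one-to-one. If $\varphi(z_0)=\varphi(w_0)$ with $z_0\neq w_0$, then $z=z_0\wedge w_0$ and $w=z_0\vee w_0$ satisfy $z<w$ and $\varphi(z)=\varphi(w)$. Put $s=w\wedge z^\perp$. Then $s\ne0$ by Lemma~\ref{lem:om}(a), and $\varphi(s)=\varphi(w)\wedge\varphi(z)^\perp=0$. Since $\varphi(1)=1\ne0$, also $s\neq1$. So $s$ lies in exactly one summand; take $t\ne0,1$ in the other. From $s\vee t=1=s\vee t^\perp$ and $\varphi(s)=0$ we get $\varphi(t)=\varphi(t^\perp)=1$, and so $0=\varphi(t\wedge t^\perp)=1$, a contradiction. Hence $\varphi$ is one-to-one.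

A homomorphism $L\to\operatorname{Bip}(n)$ would therefore be an embedding, and its restriction to the summand $\mathrm{MO}_2\times\mathbf 2$ would contradict Theorem~\ref{thm:main}. An embedding of $L$ into a product $\prod_i\operatorname{Bip}(n_i)$, composed with a coordinate projection, would be such a homomorphism.
\end{proof}

\begin{remark}\label{rem:identity}
By Examples~\ref{ex:small} and~\ref{ex:mo2}, $\mathrm{MO}_2\times\mathbf 2$ embeds into $\operatorname{Bip}(4)\times\operatorname{Bip}(1)$. Identities pass to products and to sub-ortholattices, so every identity that holds in all $\operatorname{Bip}(n)$ holds in $\mathrm{MO}_2\times\mathbf 2$, and Theorem~\ref{thm:main} alone yields no separating identity. We make no claim about whether all $\operatorname{Bip}(n)$ satisfy a common nontrivial identity. Nor do we determine which finite ortholattices that are not orthomodular embed into some $\operatorname{Bip}(n)$, beyond the necessary conditions of Sections~\ref{sec:joins} and~\ref{sec:boolean}.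
\end{remark}

\begin{thebibliography}{9}

\bibitem{SW}
Luigi Santocanale and Friedrich Wehrung,
\emph{The extended permutohedron on a transitive binary relation},
arXiv:1211.2301 (2012).

\end{thebibliography}
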